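\title{Dirac isospectral lens spaces in dimensions congruent to $1$ modulo $4$}

\begin{abstract}
We disprove the conjecture that two Dirac isospectral spin lens spaces of dimension $d\equiv1\pmod 4$ are isometric. Three lens spaces of dimension $17$ with fundamental group of order $23$ are mutually Dirac isospectral and pairwise non-isometric, and in every dimension $d\equiv 1\pmod 4$ with $d\ge21$ there are infinitely many non-isometric Dirac isospectral pairs. In both constructions the rotation parameters fill out a group of units up to a few omitted elements, and the comparison of spectra reduces to a short trigonometric sum over the omitted elements.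
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m\ge1$ and $q\ge2$ be integers, let $s_1,\dots,s_m$ be integers coprime to $q$, and let $R(\theta)$ be the $2\times2$ rotation by the angle $\theta$. The matrix
\[
\gamma=\operatorname{diag}\bigl(R(2\pi s_1/q),\dots,R(2\pi s_m/q)\bigr)\in SO(2m)
\]
generates a cyclic group $\Gamma$ of order $q$. The eigenvalues $e^{\pm2\pi i ls_j/q}$ of $\gamma^l$ differ from $1$ unless $q\mid l$, so $\Gamma$ acts freely on the round unit sphere $S^{2m-1}\subset\mathbb R^{2m}$. The quotient
\[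
L(q;s_1,\dots,s_m)=\Gamma\backslash S^{2m-1}
\]
is a compact Riemannian manifold of dimension $d=2m-1$, called a \emph{lens space}; we call $q$ its \emph{order} and $s_1,\dots,s_m$ its \emph{parameters}. A \emph{spin lens space} is a lens space with a chosen spin structure. Its Dirac operator is a self-adjoint elliptic operator of first order, so its spectrum is a discrete set of real eigenvalues of finite multiplicity. Two spin lens spaces are \emph{Dirac isospectral} if their Dirac operators have the same eigenvalues with the same multiplicities. We take the following conjecture from Lauret, Miatello and Rossetti \cite{LMR}.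

\begin{quote}
\textbf{Conjecture.} \emph{Two Dirac isospectral spin lens spaces of dimension $d\equiv1\pmod4$ are isometric.}
\end{quote}

The condition on $d$ says that $m$ is odd. For $d=1$ the conjecture is true. The space $L(q;s)$ is then a circle of length $2\pi/q$; its two spin structures make spinor fields into periodic or antiperiodic functions of arc length $x$, on which the Dirac operator acts as $\pm i\,d/dx$. The eigenvalues form the set $q(\mathbb Z+\delta)$ with $\delta=0$ or $\delta=\frac12$, and their spacing $q$ determines the length.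

In higher dimensions the spectrum still determines $q$ (Section~\ref{sec:spectrum}), and for given $q$ and $m$ there are only finitely many lens spaces. Isospectrality, on the other hand, imposes infinitely many equations. For odd $q$ and odd $m$ they say that the two spaces have, for each value of $|a_1|+\dots+|a_m|$, the same number of vectors $(a_1,\dots,a_m)$ of odd integers with $\sum_j a_js_j\equiv0\pmod q$ (Remark~\ref{rem:lattice}). Infinitely many equations among finitely many candidates suggest that only isometric spaces satisfy them all. The equations are far from independent, however, and for suitable parameters they collapse to very few.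

\begin{theorem}\label{thm:A}
The three $17$-dimensional lens spaces
\begin{gather*}
L(23;3,4,5,6,7,8,9,10,11),\qquad L(23;2,3,5,6,7,8,9,10,11),\\
L(23;2,3,4,5,6,8,9,10,11),
\end{gather*}
each with its unique spin structure, are mutually Dirac isospectral and pairwise non-isometric.
\end{theorem}

The parameters are the numbers $1,\dots,11$ with $\{1,2\}$, $\{1,4\}$ and $\{1,7\}$ removed, respectively.

\begin{theorem}\label{thm:B}
For every $d\equiv1\pmod4$ with $d\ge17$ there are non-isometric Dirac isospectral spin lens spaces of dimension $d$. For $d\ge21$ there are infinitely many such pairs in dimension $d$: for a suitable odd $r$, there is a pair of order $q=r^2t$ for every odd $t\ge1$.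
\end{theorem}

The dimensions $d=5,9,13$ are not decided by our arguments; Remark~\ref{rem:low} explains why.

Both proofs rest on one observation. For odd $q$ and odd $m$ the spectrum is encoded in a sum $\sum_{l}\prod_jU(2\pi ls_j/q)$, where $U$ is an explicit function whose reciprocal $W=1/U$ is a linear combination of $1/\cos\theta$ and $\cos\theta$ (Section~\ref{sec:spectrum}). If the parameters are obtained from a whole group of units modulo $q$ by omitting a few elements, the product over the whole group is invariant under that group, and what distinguishes one space from another is a short product of values of $W$ at the omitted elements. In Section~\ref{sec:prime} the group is $(\mathbb Z/p)^\times/\{\pm1\}$ with two elements omitted, and the spectrum is determined by two integers. In Section~\ref{sec:mirror} the group is $\{1+rta\}\subset(\mathbb Z/r^2t)^\times$, and the spectrum does not distinguish the omitted set from its mirror image. Section~\ref{sec:all} shows that the second construction reaches every odd $m\ge11$.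

\section{Spectrum and isometry class of a lens space of odd order}\label{sec:spectrum}

\subsection*{Spin structures}
Let $m\ge2$. The group $\operatorname{Spin}(2m)$ consists of the products of an even number of unit vectors in the Clifford algebra generated by $e_1,\dots,e_{2m}$ with $e_ae_b+e_be_a=-2\delta_{ab}$. The map $\pi\colon\operatorname{Spin}(2m)\to SO(2m)$, $\pi(g)x=gxg^{-1}$, is a double cover with kernel $\{\pm1\}$. For $\varphi\in\mathbb R^m$ put
\[
g(\varphi)=\prod_{j=1}^m\bigl(\cos\varphi_j+\sin\varphi_j\,e_{2j-1}e_{2j}\bigr).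
\]
The elements $e_{2j-1}e_{2j}$ commute and have square $-1$, so $\varphi\mapsto g(\varphi)$ is a homomorphism that is $2\pi$-periodic in each variable, and $\pi(g(\varphi))=\operatorname{diag}(R(2\varphi_1),\dots,R(2\varphi_m))$. The spinor representation has dimension $2^m$ and splits into two half-spin representations. On them $g(\varphi)$ has the eigenvalues $e^{i(\pm\varphi_1\pm\dots\pm\varphi_m)}$, with an even number of minus signs on one and an odd number on the other. We write $\chi^+$ and $\chi^-$ for the two characters.

The bundle of oriented orthonormal frames of $S^{2m-1}$ is $SO(2m)$, and the spin structure of the sphere is $\pi$. Spin structures on $\Gamma\backslash S^{2m-1}$ correspond to homomorphisms $\Gamma\to\operatorname{Spin}(2m)$, $h\mapsto\tilde h$, with $\pi(\tilde h)=h$.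

\begin{lemma}\label{lem:spin}
Let $m\ge2$ and let $q$ be odd. Then $L(q;s_1,\dots,s_m)$ has exactly one spin structure, given by
\[
\gamma^{2l}\longmapsto g\Bigl(\frac{2\pi ls_1}q,\dots,\frac{2\pi ls_m}q\Bigr),\qquad l\in\mathbb Z/q .
\]
\end{lemma}

\begin{proof}
Since $q$ is odd, $l\mapsto\gamma^{2l}$ is an isomorphism $\mathbb Z/q\to\Gamma$. The right-hand side depends only on $l$ modulo $q$, is a homomorphism in $l$, and covers the rotation with angles $4\pi ls_j/q$, which is $\gamma^{2l}$. Two lifts differ by a homomorphism $\Gamma\to\{\pm1\}$, and such a homomorphism is trivial when $q$ is odd.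
\end{proof}

\subsection*{The generating function}
Eigenspinors on $\Gamma\backslash S^{2m-1}$ are the $\Gamma$-invariant eigenspinors on the sphere, so each multiplicity is the average over $\Gamma$ of a character of $\operatorname{Spin}(2m)$. B\"ar's formula collects these averages in closed form.

\begin{theorem}[B\"ar \cite{Baer}]\label{thm:Baer}
The Dirac eigenvalues of $\Gamma\backslash S^{2m-1}$, with the spin structure $h\mapsto\tilde h$, are among the numbers $\pm(m-\frac12+\nu)$, $\nu\ge0$. The generating functions $F_\pm(z)=\sum_{\nu\ge0}\operatorname{mult}\bigl(\pm(m-\frac12+\nu)\bigr)z^\nu$ satisfy, for $|z|<1$,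
\[
F_+(z)=\frac1{|\Gamma|}\sum_{h\in\Gamma}\frac{\chi^-(\tilde h)-z\chi^+(\tilde h)}{\det(1-zh)},\qquad
F_-(z)=\frac1{|\Gamma|}\sum_{h\in\Gamma}\frac{\chi^+(\tilde h)-z\chi^-(\tilde h)}{\det(1-zh)}.
\]
\end{theorem}

The term $h=1$ contributes $2^{m-1}q^{-1}(1-z)^{1-2m}$ to $F_+$, and the other terms are regular at $z=1$ because no $h\ne1$ has the eigenvalue $1$. Hence the spectrum determines $m$ and $q$.

For $|z|<1$ and real $\theta$ define
\[
U(\theta)=\frac{2\cos\theta}{(1+z)^2-4z\cos^2\theta},
\qquad
S_L(z)=\sum_{l\in\mathbb Z/q}\ \prod_{j=1}^mU\Bigl(\frac{2\pi ls_j}q\Bigr),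
\]
where $L=L(q;s_1,\dots,s_m)$ and the dependence of $U$ on $z$ is suppressed.

\begin{proposition}\label{prop:F}
Let $m\ge3$ and $q$ be odd. Then
\[
F_+(z)=F_-(z)=\frac{1-z}{2q}\,S_L(z).
\]
Consequently two lens spaces $L,L'$ with the same odd $q$ and the same odd $m\ge3$ are Dirac isospectral if and only if $S_L(z)=S_{L'}(z)$ for all $z\in(0,1)$.
\end{proposition}

\begin{proof}
Because $m$ is odd, reversing all $m$ signs in $\pm\varphi_1\pm\dots\pm\varphi_m$ changes the parity of the number of minus signs. Therefore $\chi^\pm(g(-\varphi))=\chi^\mp(g(\varphi))$, that is, $\chi^\pm(\tilde h^{-1})=\chi^\mp(\tilde h)$ for $h\in\Gamma$. The matrices $h$ and $h^{-1}$ have the same eigenvalues, so replacing $h$ by $h^{-1}$ in the sum for $F_+$ gives the sum for $F_-$. Thus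
\[
F_\pm=\frac{F_++F_-}2=\frac{1-z}{2q}\sum_{h\in\Gamma}\frac{(\chi^++\chi^-)(\tilde h)}{\det(1-zh)} .
\]
Take $h=\gamma^{2l}$ and $\varphi_j=2\pi ls_j/q$ as in Lemma~\ref{lem:spin}. The numerator is the sum over all sign choices, $\prod_j(e^{i\varphi_j}+e^{-i\varphi_j})=\prod_j2\cos\varphi_j$. The denominator is $\prod_j(1-2z\cos2\varphi_j+z^2)$, and
\[
1-2z\cos2\varphi+z^2=(1+z)^2-4z\cos^2\varphi .
\]
This proves the formula. The last assertion holds because a power series converging for $|z|<1$ is determined by its values on $(0,1)$.
\end{proof}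

\begin{remark}\label{rem:lattice}
With $w=e^{i\theta}$ the denominator of $U$ is $(1-zw^2)(1-zw^{-2})$, and
\[
\sum_{a\ \mathrm{odd}}z^{(|a|-1)/2}w^a=\frac w{1-zw^2}+\frac{w^{-1}}{1-zw^{-2}}=(1-z)\,U(\theta).
\]
Inserting this into $S_L$ and summing over $l$ gives
\[
F_\pm(z)=\frac1{2(1-z)^{m-1}}\sum_a z^{(|a_1|+\dots+|a_m|-m)/2},
\]
where $a$ runs over the vectors of odd integers with $\sum_ja_js_j\equiv0\pmod q$. In particular the multiplicity of the eigenvalue $m-\frac12$ is half the number of sign choices with $\pm s_1\pm\dots\pm s_m\equiv0\pmod q$. This remark is not used in the proofs of the theorems.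
\end{remark}

From now on $z\in(0,1)$. Put $\lambda=(1+z)^2$ and
\begin{equation}\label{eq:W}
W(\theta)=\frac1{U(\theta)}=\frac\lambda{2\cos\theta}-2z\cos\theta .
\end{equation}
The functions $U$ and $W$ are even, $2\pi$-periodic, and change sign under $\theta\mapsto\theta+\pi$. At the multiples of $2\pi/q$, with $q$ odd, they are finite and nonzero: the denominator of $U$ is at least $(1-z)^2>0$, and $\cos(2\pi a/q)=0$ would make $4a$ an odd multiple of the odd number $q$.

\subsection*{Isometries}

\begin{lemma}\label{lem:isom}
Let $m\ge2$. The lens spaces $L(q;s_1,\dots,s_m)$ and $L(q;s_1',\dots,s_m')$ are isometric if and only if there is a unit $u$ modulo $q$ such that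
\[
\{\pm us_1,\dots,\pm us_m\}=\{\pm s_1',\dots,\pm s_m'\}
\]
as multisets of residues modulo $q$.
\end{lemma}

\begin{proof}
Let $\gamma,\gamma'$ be the two generators. Since $S^{2m-1}$ is simply connected, an isometry of the quotients lifts to an isometry $A\in O(2m)$ of the sphere that conjugates one group of deck transformations onto the other. Then $\gamma'=A\gamma^uA^{-1}$ for a unit $u$, and comparing eigenvalues gives the condition. Conversely, under the condition $\gamma^u$ and $\gamma'$ are orthogonal matrices with the same eigenvalues, hence conjugate by some $A\in O(2m)$, and $A$ descends to an isometry.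
\end{proof}

\section{Prime order: omitting two parameters}\label{sec:prime}

Let $p\ge11$ be a prime with $p\equiv3\pmod4$, and put $n=(p-1)/2$, an odd number. The group $G=(\mathbb Z/p)^\times/\{\pm1\}$ is cyclic of order $n$ and is represented by $\{1,\dots,n\}$. By Lemma~\ref{lem:isom}, a lens space of order $p$ is described by the multiset of its parameters in $G$, up to multiplication by an element of $G$. Omitting one element from $G$ therefore gives a single space up to isometry; the first interesting case is to omit two, one of which may be taken to be $1$. For $h\in G\setminus\{1\}$ let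
\[
L_h=L\bigl(p;\{1,\dots,n\}\setminus\{1,h\}\bigr).
\]
Here $m=n-2$, which is odd and at least $3$; this is the only use of the congruence $p\equiv3\pmod4$.

Consider $p=11$ and $L_2=L(11;3,4,5)$. The term $l=2$ of $S_{L_2}$ involves $U$ at $2\pi/11$ times $6,8,10$, that is, by evenness, times $5,3,1$. The missing multiples are $2$ and $4$, the images of the omitted parameters $1$ and $2$. So this term equals $K\cdot W(2\pi\cdot2/11)\,W(2\pi\cdot4/11)$ with $K=\prod_{s=1}^5U(2\pi s/11)$, and the same $K$ serves for every $l\ne0$ and every $h$.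

In general, put $\zeta=e^{2\pi i/p}$ and $u_l=\zeta^l+\zeta^{-l}=2\cos(2\pi l/p)$, so that $W(2\pi l/p)=\lambda/u_l-zu_l$. Since $p$ is prime, every $l\not\equiv0$ is a unit and permutes $G$. Hence $\prod_{s=1}^nU(2\pi ls/p)=K(z)$ with $K(z)=\prod_{s=1}^nU(2\pi s/p)\ne0$, and for $l\not\equiv0$ the $l$-th term of $S_{L_h}$ is
\begin{equation}\label{eq:bracket}
K(z)\,W\Bigl(\frac{2\pi l}p\Bigr)W\Bigl(\frac{2\pi hl}p\Bigr)
=K(z)\Bigl[\frac{\lambda^2}{u_lu_{hl}}-\lambda z\Bigl(\frac{u_{hl}}{u_l}+\frac{u_l}{u_{hl}}\Bigr)+z^2u_lu_{hl}\Bigr].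
\end{equation}
However large $m$ is, only four sums over $l$ remain. To evaluate them we need the Fourier expansion of $l\mapsto1/u_l$ on $\mathbb Z/p$, and its coefficients turn out to be $\pm\frac12$.

The odd integers $1,3,\dots,2p-1$ represent each residue modulo $p$ once. Define $\varepsilon\colon\mathbb Z/p\to\{\pm1\}$ by
\[
\varepsilon(a)=(-1)^{(a-1)/2}\qquad\text{for $a$ odd, } 1\le a\le2p-1 .
\]
The function $\varepsilon$ is even: the residue $-a$ is represented by $2p-a$, and the exponents $(a-1)/2$ and $(2p-a-1)/2$ have the even sum $p-1$. To compute $\varepsilon(b)$ for $b\not\equiv 0$, take the odd number $a\in\{1,3,\dots,p-2\}$ with $a\equiv\pm b$; then $\varepsilon(b)=+1$ exactly when $a\equiv1\pmod4$. Put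
\[
T(h)=\sum_{b\in\mathbb Z/p}\varepsilon(b)\,\varepsilon(hb).
\]
Both $\varepsilon$ and $T$ are even, so they define functions on $G$.

\begin{lemma}\label{lem:sums}
For all $l\in\mathbb Z/p$ we have $1/u_l=\frac12\sum_{a\in\mathbb Z/p}\varepsilon(a)\zeta^{la}$. For $h\not\equiv0,\pm1$, with all sums over $l\in\mathbb Z/p$,
\[
\sum_l\frac1{u_lu_{hl}}=\frac p4\,T(h),\quad
\sum_l\frac{u_{hl}}{u_l}=p\,\varepsilon(h),\quad
\sum_l\frac{u_l}{u_{hl}}=p\,\varepsilon(h^{-1}),\quad
\sum_lu_lu_{hl}=0 .
\]
\end{lemma}

\begin{proof}
Let $\omega=\zeta^l$. The sum $\sum_a\varepsilon(a)\omega^a=\omega-\omega^3+\omega^5-\cdots+\omega^{2p-1}$ is geometric with $p$ terms and ratio $-\omega^2\ne1$, and $(-\omega^2)^p=-1$. It equals $2\omega/(1+\omega^2)=2/u_l$.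

Recall that $\sum_l\zeta^{lc}$ is $p$ for $c\equiv0$ and $0$ otherwise. Then
\begin{align*}
\sum_l\frac1{u_lu_{hl}}&=\frac14\sum_{a,b}\varepsilon(a)\varepsilon(b)\sum_l\zeta^{l(a+hb)}=\frac p4\sum_b\varepsilon(-hb)\,\varepsilon(b)=\frac p4T(h),\\
\sum_l\frac{u_{hl}}{u_l}&=\frac12\sum_a\varepsilon(a)\sum_l\bigl(\zeta^{l(a+h)}+\zeta^{l(a-h)}\bigr)=\frac p2\bigl(\varepsilon(-h)+\varepsilon(h)\bigr)=p\,\varepsilon(h).
\end{align*}
The substitution $l\mapsto h^{-1}l$ turns the third sum into the second with $h^{-1}$ in place of $h$. Finally, $u_lu_{hl}$ is the sum of the four terms $\zeta^{l(\pm1\pm h)}$, and $\pm1\pm h\not\equiv0$.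
\end{proof}

\begin{proposition}\label{prop:prime}
Let $h,h'\in G\setminus\{1\}$.
\begin{enumerate}
\item[(a)] $L_h$ and $L_{h'}$ are Dirac isospectral if and only if $T(h)=T(h')$ and $\varepsilon(h)+\varepsilon(h^{-1})=\varepsilon(h')+\varepsilon(h'^{-1})$.
\item[(b)] $L_h$ and $L_{h'}$ are isometric if and only if $h'=h^{\pm1}$ in $G$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The term $l=0$ of $S_{L_h}$ is $U(0)^m$, and the value of \eqref{eq:bracket} at $l=0$ is $K(z)W(0)^2$. Neither depends on $h$. Summing \eqref{eq:bracket} over all $l$ by Lemma~\ref{lem:sums} and correcting the term $l=0$, we get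
\begin{multline*}
S_{L_h}(z)=U(0)^m-K(z)W(0)^2\\
+p\,K(z)\,(1+z)^2\Bigl[\tfrac14(1+z)^2\,T(h)-z\bigl(\varepsilon(h)+\varepsilon(h^{-1})\bigr)\Bigr].
\end{multline*}
Since $K(z)\ne0$ on $(0,1)$ and the polynomials $(1+z)^2$ and $z$ are linearly independent, the claim follows from Proposition~\ref{prop:F}.

(b) By Lemma~\ref{lem:isom} the spaces are isometric if and only if some $u\in G$ maps $G\setminus\{1,h\}$ onto $G\setminus\{1,h'\}$, that is, $\{u,uh\}=\{1,h'\}$. Either $u=1$ and $h'=h$, or $u=h^{-1}=h'$.
\end{proof}

For computations let $g$ generate $G$, and put $e_j=\varepsilon(g^j)$ for $j\in\mathbb Z/n$ and $D=\{j:e_j=-1\}$. For $j\ne0$ let $\mu_j$ be the number of $x\in D$ with $x+j\in D$. As $n$ is odd, $j\ne-j$, so $\mu_j$ is the number of unordered pairs in $D$ with difference $\pm j$. The product $e_xe_{x+j}$ is $-1$ when exactly one of $x$, $x+j$ lies in $D$, which happens for $2(|D|-\mu_j)$ values of $x$. Separating the term $b=0$ and pairing $b$ with $-b$ gives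
\begin{equation}\label{eq:T}
T(g^j)=1+2\sum_{x\in\mathbb Z/n}e_xe_{x+j}=1+2\bigl(n-4(|D|-\mu_j)\bigr).
\end{equation}
So the isometry classes are indexed by $j=1,\dots,(n-1)/2$, and the spectrum of $L_{g^j}$ amounts to the pair of integers $(\mu_j,\;e_j+e_{-j})$.

\begin{example}\label{ex:11}
For $p=11$ take $g=2$. The powers $2^0,\dots,2^4$ are $1,2,4,8,5$, with odd representatives $1,9,7,3,5$ up to sign, so $(e_0,\dots,e_4)=(+,+,-,-,+)$. The two classes $L_2=L(11;3,4,5)$ and $L_4=L(11;2,3,5)$ have $e_1+e_4=2$ and $e_2+e_3=-2$, so they are not isospectral. Remark~\ref{rem:lattice} confirms this: $2+3-5=0$, while none of $\pm12,\pm6,\pm4,\pm2$ is divisible by $11$, so $\frac52$ is an eigenvalue of $L_4$ and not of $L_2$.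
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $p=23$, so that $n=11$, $m=9$, $d=17$. The group $G$ has prime order $11$ and is generated by $g=2$.
\[
\begin{array}{c|ccccccccccc}
j&0&1&2&3&4&5&6&7&8&9&10\\\hline
2^j\bmod23&1&2&4&8&16&9&18&13&3&6&12\\
\text{odd representative of }\pm2^j&1&21&19&15&7&9&5&13&3&17&11\\
e_j&+&+&-&-&-&+&+&+&-&+&-
\end{array}
\]
Thus $D=\{2,3,4,8,10\}$. Its ten pairs, sorted by their difference up to sign modulo $11$, are
\begin{gather*}
\pm1:\ \{2,3\},\{3,4\};\qquad \pm2:\ \{2,4\},\{8,10\};\qquad \pm3:\ \{2,10\};\\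
\pm4:\ \{4,8\},\{3,10\};\qquad \pm5:\ \{2,8\},\{3,8\},\{4,10\}.
\end{gather*}
With \eqref{eq:T}, which reads $T(2^j)=8\mu_j-17$, the five isometry classes have the invariants
\[
\begin{array}{c|ccccc}
j&1&2&3&4&5\\\hline
h\equiv\pm2^j&2&4&8&7&9\\
T(h)&-1&-1&-9&-1&7\\
e_j+e_{11-j}&0&0&-2&0&2
\end{array}
\]
By Proposition~\ref{prop:prime}(a), the spaces $L_2$, $L_4$, $L_7$ of the theorem are mutually Dirac isospectral. The exponents $1,2,4$ are distinct up to sign modulo $11$, so by part (b) the spaces are pairwise non-isometric.
\end{proof}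

\section{Order $r^2t$: a set and its mirror image}\label{sec:mirror}

The family $L_h$ exists only for $m=(p-5)/2$, and its coincidences have to be found prime by prime. To reach all large $m$ we want a coincidence with a structural reason. We replace $G$ by a small group of units with an additive structure and allow repeated parameters.

Let $r$ and $t$ be odd and $q=r^2t$. For $a\in\mathbb Z/r$ the residue $1+rta$ modulo $q$ is well defined, it is a unit because every prime factor of $q$ divides $rt$, and distinct $a$ give distinct residues. Since $q$ divides $(rt)^2$,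
\begin{equation}\label{eq:add}
(1+rta)(1+rtb)\equiv1+rt(a+b)\pmod q .
\end{equation}
Fix an even $N\ge2$. For $E\subset\mathbb Z/r$ let $L^E$ be the lens space of order $q$ whose parameters are the numbers $1+rta$, taken $N$ times if $a\notin E$ and $N-1$ times if $a\in E$. It has $m=Nr-|E|$, which is odd when $|E|$ is odd.

\begin{proposition}\label{prop:mirror}
Let $r\ge7$, $t\ge1$ and $k$ be odd with $3\le k\le r-4$, let $N\ge2$ be even, and assume that $r$ is prime or $(r,k)=(9,5)$. Let
\[
B=\{0,1,\dots,k-2,\,k\}\subset\mathbb Z/r ,
\]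
a set of $k$ elements. Then $L^B$ and $L^{-B}$, of order $q=r^2t$ and with $m=Nr-k$, are Dirac isospectral and not isometric.
\end{proposition}

\begin{example}\label{ex:49}
The smallest case is $r=7$, $k=3$, $N=2$, $t=1$. The group consists of $1,8,15,22,29,36,43$ modulo $49$, and $B=\{0,1,3\}$, $-B=\{0,4,6\}$. The two spaces, of dimension $21$, are
\begin{gather*}
L(49;1,8,15,15,22,29,29,36,36,43,43),\\
L(49;1,8,8,15,15,22,22,29,36,36,43).
\end{gather*}
On the vertices of a heptagon, $B$ has consecutive gaps $1,2,4$ and $-B$ has gaps $4,2,1$: they are mirror images that no rotation matches.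
\end{example}

\subsection*{The spaces are not isometric}

\begin{lemma}\label{lem:translate}
Let $r\ge3$. If $L^E$ and $L^{E'}$ are isometric, then $E'$ is a translate of $E$. For $3\le k\le r-4$, the set $-B$ is not a translate of $B$.
\end{lemma}

\begin{proof}
Let $u$ be a unit as in Lemma~\ref{lem:isom}. All parameters are $1$ modulo $rt$, so reducing the equality of multisets modulo $rt$ gives $u\equiv\pm1\pmod{rt}$. Replacing $u$ by $-u$ if necessary, we have $u=1+rtb$, and by \eqref{eq:add} multiplication by $u$ sends $1+rta$ to $1+rt(a+b)$. Since $1\not\equiv-1\pmod{rt}$, we may compare only the members congruent to $1$ modulo $rt$, which are those with the plus sign. The residues of multiplicity $N-1$ correspond to $E+b$ on one side and to $E'$ on the other, so $E'=E+b$.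

Call $x\in E$ \emph{isolated} if $x+1\notin E$ and $x-1\notin E$. The run $0,\dots,k-2$ has at least two elements, so none of them is isolated in $B$. The element $k$ is isolated, and $k+2\notin B$, because $k+1$ and $k+2$ lie strictly between $k$ and $r$. In $-B$ the only isolated element is $-k$, and $-k+2=-(k-2)\in-B$. A translation taking $B$ to $-B$ would send $k$ to $-k$, hence $k+2\notin B$ to $-k+2\in-B$, which is impossible.
\end{proof}

The bound $k\le r-4$ is sharp among odd $k$: for $k=r-2$ the set $B$ is the complement of $\{-3,-1\}$, and $-B=B+4$.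

\subsection*{Sums over the $r$-th roots of unity}
The product of $U$ over the whole group $\{1+rta\}$ now depends on $l$, so it cannot be factored out of $S_{L^E}$ at once. It is constant along the orbits of the group acting on $l\in\mathbb Z/q$, though, and along an orbit the angles move by multiples of $2\pi/r$. This leads to the functions
\[
\Psi_E(\theta)=\sum_{j\in\mathbb Z/r}\ \prod_{\beta\in E}W\Bigl(\theta+\frac{2\pi(j+\beta)}r\Bigr),\qquad E\subset\mathbb Z/r ,
\]
which are meromorphic in $\theta\in\mathbb C$. Since $W$ is even, the substitution $j\mapsto-j$ gives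
\begin{equation}\label{eq:reflect}
\Psi_{-E}(\theta)=\Psi_E(-\theta).
\end{equation}
So $\Psi_{-E}=\Psi_E$ exactly when $\Psi_E$ is even, and nothing in the definition forces this when $-E$ is not a translate of $E$.

The shape of $\Psi_E$ is visible for $r=3$ and $E=\{0\}$. The numbers $x_j=\cos(\theta+2\pi j/3)$ are the roots of $4x^3-3x-\cos3\theta$, so $\sum x_j=0$ and $\sum1/x_j=(-3/4)/(\frac14\cos3\theta)=-3/\cos3\theta$. By \eqref{eq:W}, $\Psi_{\{0\}}(\theta)=-\frac32\lambda/\cos3\theta$: the polynomial part of $W$ has averaged out, and only the simple poles survive. The same happens in general.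

\begin{lemma}\label{lem:key}
Let $r$ and $k$ be odd with $k<r$, and let $E\subset\mathbb Z/r$ have $k$ elements. Then $\Psi_E(\theta)=C/\cos(r\theta)$ for a constant $C$ depending on $E$ and $z$. In particular $\Psi_{-E}=\Psi_E$.
\end{lemma}

\begin{proof}
Let $\Phi(\theta)=\cos(r\theta)\,\Psi_E(\theta)$. We show that $\Phi$ has no poles, a short period, and slow growth, and that these three facts force it to be constant.

\emph{Poles.} The function $W(\theta+2\pi a/r)$ has simple poles at $\theta\equiv\frac\pi2-2\pi a/r\pmod\pi$ and no others. Two factors of one product in $\Psi_E$ have no common pole: a common pole would give $2(\beta-\beta')/r\in\mathbb Z$, hence $\beta=\beta'$ in $\mathbb Z/r$ because $r$ is odd. So all poles of $\Psi_E$ are simple. At such a point $r\theta\equiv r\pi/2\pmod\pi$, so $\cos(r\theta)=0$, again because $r$ is odd. Therefore $\Phi$ is entire.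

\emph{Period.} Shifting $j$ gives $\Psi_E(\theta+2\pi/r)=\Psi_E(\theta)$. Since $W(\theta+\pi)=-W(\theta)$ and $k$ is odd, $\Psi_E(\theta+\pi)=-\Psi_E(\theta)$. As $\frac\pi r=\pi-\frac{r-1}2\cdot\frac{2\pi}r$, we get $\Psi_E(\theta+\pi/r)=-\Psi_E(\theta)$. The factor $\cos(r\theta)$ changes sign as well, so $\Phi(\theta+\pi/r)=\Phi(\theta)$.

\emph{Growth.} Let $w=e^{i\theta}$. With $x=e^{i\alpha}w$ we have $W(\theta+\alpha)=\lambda/(x+x^{-1})-z(x+x^{-1})$, a rational function of $w$ that is $O(|w|)$ as $w\to\infty$ and $O(|w|^{-1})$ as $w\to0$. Also $\cos(r\theta)=\frac12(w^r+w^{-r})$. Hence $\Phi$ is a rational function of $w$ without poles in $\mathbb C\setminus\{0\}$, so a Laurent polynomial $\sum_nc_nw^n$, and $c_n=0$ for $|n|>k+r$.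

The period means that $c_n=e^{i\pi n/r}c_n$, so $c_n=0$ unless $2r\mid n$. Since $k+r<2r$, only $n=0$ remains, and $\Phi$ is constant. Finally $C/\cos(r\theta)$ is even, and \eqref{eq:reflect} gives $\Psi_{-E}=\Psi_E$.
\end{proof}

\begin{remark}\label{rem:hyp}
For even $k<r$ the function $\Phi$ changes sign under $\theta\mapsto\theta+\pi/r$, the surviving exponents are $n=\pm r$, and the argument gives $\Psi_E=C_1+C_2\tan(r\theta)$, whose odd part it does not exclude. If $E$ is a multiset with repetitions, the poles have higher order and $\Phi$ need not be entire. This is the reason for the hypothesis on $r$ in Proposition~\ref{prop:mirror}: for a proper divisor $r'$ of $r$, the reduction of $B$ modulo $r'$ may have repetitions and has to be treated separately.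
\end{remark}

\subsection*{The spaces are isospectral}

\begin{proof}[Proof of Proposition~\ref{prop:mirror}]
The spaces are not isometric by Lemma~\ref{lem:translate}. Since $q$ and $m$ are odd, it remains by Proposition~\ref{prop:F} to show $S_{L^B}=S_{L^{-B}}$.

Let $E=\pm B$ and $\theta_l=2\pi l/q$ for $0\le l<q$. Then $2\pi l(1+rta)/q=\theta_l+2\pi la/r$. All these angles are multiples of $2\pi/q$, so $U$ and $W=1/U$ are finite and nonzero there, and omitting one copy of a parameter multiplies a term of $S_L$ by a value of $W$. For $b\in\mathbb Z/r$ the map $l\mapsto l(1+rtb)$ is a bijection of $\mathbb Z/q$, and by \eqref{eq:add} this substitution replaces $a$ by $a+b$ in the angles. Therefore, for every $b$,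
\[
S_{L^E}=\sum_l\ \prod_{a\in\mathbb Z/r}U\Bigl(\theta_l+\frac{2\pi l(a+b)}r\Bigr)^N\ \prod_{a\in E}W\Bigl(\theta_l+\frac{2\pi l(a+b)}r\Bigr).
\]
The first product runs over all $a\in\mathbb Z/r$, so it depends neither on $b$ nor on $E$; call it $K_l$. Averaging over $b$ gives $S_{L^E}=\sum_lK_l\,Q_E(l)$ with
\[
Q_E(l)=\frac1r\sum_{b\in\mathbb Z/r}\ \prod_{a\in E}W\Bigl(\theta_l+\frac{2\pi l(a+b)}r\Bigr).
\]
We show that $Q_B(l)=Q_{-B}(l)$ for every $l$. Write $l/r=c/r'$ in lowest terms, so that $r'\mid r$ and $c$ is a unit modulo $r'$. As $b$ runs over $\mathbb Z/r$, the product $cb$ takes every value in $\mathbb Z/r'$ exactly $r/r'$ times, and so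
\begin{equation}\label{eq:Q}
Q_E(l)=\frac1{r'}\sum_{j\in\mathbb Z/r'}\ \prod_{a\in E}W\Bigl(\theta_l+\frac{2\pi(j+ca)}{r'}\Bigr).
\end{equation}
Under the hypothesis on $(r,k)$ the possible values of $r'$ are $r$, $1$ and, for $r=9$ only, $3$.

\emph{Case $r'=r$.} The set $cB\subset\mathbb Z/r$ has $k$ elements, and \eqref{eq:Q} reads $Q_{\pm B}(l)=\frac1r\Psi_{\pm cB}(\theta_l)$. Every term is finite at $\theta_l$, and Lemma~\ref{lem:key} gives $\Psi_{cB}(\theta_l)=\Psi_{-cB}(\theta_l)$.

\emph{Case $r'=1$.} Both sides equal $W(\theta_l)^k$.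

\emph{Case $r'=3$, $(r,k)=(9,5)$.} The right-hand side of \eqref{eq:Q} depends only on the multiset of residues of $E$ modulo $3$, and it is unchanged when $E$ is translated by $\tau$, since this shifts $j$ by $c\tau$. The set $B=\{0,1,2,3,5\}$ reduces to the multiset $\{0,0,1,2,2\}$, so both $-B$ and $B+1$ reduce to $\{0,0,1,1,2\}$. Hence $Q_{-B}(l)=Q_{B+1}(l)=Q_B(l)$.
\end{proof}

\section{All dimensions $d\ge17$}\label{sec:all}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The dimensions $d=2m-1\equiv1\pmod4$ with $d\ge17$ correspond to the odd $m\ge9$, and $m=9$ is Theorem~\ref{thm:A}. Let $m\ge11$ be odd. We apply Proposition~\ref{prop:mirror} with $N=2$, so that $m=2r-k$. For a prime $r\ge7$, the odd $k$ with $3\le k\le r-4$ give exactly the odd $m$ with $r+4\le m\le2r-3$. For small primes these ranges are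
\[
\begin{array}{c|cccccc}
r&7&11&13&17&23&29\\\hline
m&11&15\text{--}19&17\text{--}23&21\text{--}31&27\text{--}43&33\text{--}55
\end{array}
\]
They cover all odd $m$ with $11\le m\le55$ except $m=13$. In terms of $r$ the condition is
\[
\frac{m+3}2\le r\le m-4 .
\]
For $m=13$ it reads $8\le r\le9$, which admits no prime; this value is supplied by the exceptional pair $(r,k)=(9,5)$. For $m\ge47$ put $x=(m+3)/2\ge25$. By Nagura's theorem \cite{Nagura}, for $x\ge25$ there is a prime in $[x,\frac65x]$, and $\frac65x=\frac35m+\frac95\le m-4$ because $m\ge15$.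

Thus every odd $m\ge11$ is $2r-k$ for an admissible pair $(r,k)$, and Proposition~\ref{prop:mirror} gives a pair of order $q=r^2t$ for every odd $t\ge1$. A lens space of order $q$ has volume $\operatorname{vol}(S^{2m-1})/q$, so different $t$ give different pairs.
\end{proof}

\begin{remark}\label{rem:low}
Neither construction produces examples for $m=3,5,7$, that is, $d=5,9,13$. In Proposition~\ref{prop:mirror} we have $m\ge2r-(r-4)\ge11$. In Section~\ref{sec:prime} we have $p=2m+5$. For $m=3$ this is Example~\ref{ex:11}, and for $m=5$ the number $15$ is not prime. For $m=7$, $p=19$, the powers $2^0,\dots,2^8$ are $1,2,4,8,16,13,7,14,9$ and exhaust $G$; their odd representatives up to sign are $1,17,15,11,3,13,7,5,9$, so $D=\{2,3,4,6\}\subset\mathbb Z/9$. The six differences in $D$ are $1,1,2,2,3,4$ up to sign, and the pairs $(\mu_j,e_j+e_{-j})$ for $j=1,2,3,4$ are $(2,2)$, $(2,0)$, $(1,-2)$, $(1,0)$. They are distinct, so no two of the four spaces are isospectral.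
\end{remark}

\begin{thebibliography}{9}

\bibitem{Baer}
C. B\"ar, \emph{The Dirac operator on space forms of positive curvature}, J. Math. Soc. Japan 48 (1996), 69--83.

\bibitem{LMR}
Emilio A. Lauret, Roberto J. Miatello, Juan Pablo Rossetti, \emph{Recent results on the spectra of lens spaces}, arXiv:1904.01146 (2019).

\bibitem{Nagura}
J. Nagura, \emph{On the interval containing at least one prime number}, Proc. Japan Acad. 28 (1952), 177--181.

\end{thebibliography}
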